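# Symmetric squares of products and $\lambda$-operations on classes of stacks

Throughout, $\mathbf k$ is a field of characteristic zero, $\mathrm{Sym}^2X=X^2/S_2$ for a quasi-projective variety $X$, and $\mathbb Z_2$ denotes the $2$-adic integers.

## 1. The symmetric square of $\mathbb P^1\times\mathbb P^1$

The Grothendieck ring $K_0(\mathrm{Var}_{\mathbf k})$ is generated by isomorphism classes $[X]$ of varieties, with $[X]=[Z]+[X\setminus Z]$ for $Z\subset X$ closed and $[X][Y]=[X\times Y]$. Put $\mathbb L=[\mathbb A^1]$. Let us compute $[\mathrm{Sym}^2(\mathbb P^1\times\mathbb P^1)]$ by cutting.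

A pair of points of $X\sqcup Y$ lies in $X$, or in $Y$, or has one point in each, so $[\mathrm{Sym}^2(X\sqcup Y)]=[\mathrm{Sym}^2X]+[X][Y]+[\mathrm{Sym}^2Y]$. The surface $\mathbb P^1\times\mathbb P^1$ is cut into a point, two copies of $\mathbb A^1$ and one $\mathbb A^2$. For the cells we have $\mathrm{Sym}^2\mathbb A^1\cong\mathbb A^2$. By sum and difference of coordinates, $\mathrm{Sym}^2\mathbb A^2\cong\mathbb A^2\times(\mathbb A^2/\pm1)$. Here $(\mathbb A^2\setminus0)/\pm1$ is a line bundle on $\mathbb P^1$ minus its zero section, of class $(\mathbb L+1)(\mathbb L-1)=\mathbb L^2-1$. So $[\mathbb A^2/\pm1]=\mathbb L^2$ and $[\mathrm{Sym}^2\mathbb A^2]=\mathbb L^4$. Adding the four symmetric squares and the six products of distinct cells,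
$$[\mathrm{Sym}^2(\mathbb P^1\times\mathbb P^1)]=(1+2\mathbb L^2+\mathbb L^4)+(2\mathbb L+2\mathbb L^2+2\mathbb L^3)=1+2\mathbb L+4\mathbb L^2+2\mathbb L^3+\mathbb L^4 .$$
Compare with $[\mathrm{Sym}^2\mathbb P^1]^2=[\mathbb P^2]^2=1+2\mathbb L+3\mathbb L^2+2\mathbb L^3+\mathbb L^4$. The two differ by $\mathbb L^2$, and this error has a meaning. Put $\sigma_2([X])=[\mathrm{Sym}^2X]$ and $\lambda^2(x)=x^2-\sigma_2(x)$. Then $\lambda^2([\mathbb P^1])=(1+\mathbb L)^2-(1+\mathbb L+\mathbb L^2)=\mathbb L$, so for $x=y=[\mathbb P^1]$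
$$\sigma_2(xy)=\sigma_2(x)\sigma_2(y)+\lambda^2(x)\lambda^2(y).$$
This is the shadow of the linear algebra identity $\mathrm{Sym}^2(A\otimes B)\cong\mathrm{Sym}^2A\otimes\mathrm{Sym}^2B\oplus\Lambda^2A\otimes\Lambda^2B$ for vector spaces over $\mathbb Q$. For finite sets with two elements each it reads $10=3\cdot3+1\cdot1$.

Does the identity hold for all classes? Measure the failure by
$$D_2(x,y)=\sigma_2(x)\sigma_2(y)+\lambda^2(x)\lambda^2(y)-\sigma_2(xy).\tag{1}$$
This is additive in each variable. Indeed $\sigma_2$ and $\lambda^2$ both satisfy $f(x+x')=f(x)+xx'+f(x')$, so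
$$D_2(x+x',y)-D_2(x,y)-D_2(x',y)=xx'\big(\sigma_2(y)+\lambda^2(y)-y^2\big)=0.$$
Also $\sigma_2(1)=1$ and $\lambda^2(1)=0$ give $D_2(x,1)=0$. We shall recall in Section 2 that $\sigma_2(\mathbb L^ix)=\mathbb L^{2i}\sigma_2(x)$. In particular $\sigma_2(\mathbb L^i)=\mathbb L^{2i}$ and $\lambda^2(\mathbb L^i)=0$, so $D_2(x,\mathbb L^i)=0$ too. Hence $D_2(x,y)=0$ as soon as one of the two classes is a polynomial in $\mathbb L$, and no variety cut into affine cells can show a failure. A natural next pair to try is a product of two elliptic curves. We shall see that there the identity fails, and that it keeps failing when we enlarge the ring to classes of stacks and complete it.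

## 2. Pre-$\lambda$-rings, stacks, completion, and the theorems

**Definition (pre-$\lambda$-ring).** A commutative ring with operations $\sigma_n$ ($n\ge0$), $\sigma_0=1$, $\sigma_1=\mathrm{id}$, such that $\sigma_t(x)=\sum_n\sigma_n(x)t^n$ satisfies $\sigma_t(x+y)=\sigma_t(x)\sigma_t(y)$. Put $\lambda_t(x)=\sum_n\lambda^n(x)t^n=\sigma_{-t}(x)^{-1}$.

So also $\lambda_t(x+y)=\lambda_t(x)\lambda_t(y)$, and comparing coefficients gives $\lambda^1(x)=x$ and $\lambda^2(x)=x^2-\sigma_2(x)$. The ring $K_0(\mathrm{Var}_{\mathbf k})$ becomes a pre-$\lambda$-ring by $\sigma_n([X])=[X^n/S_n]$ for $X$ quasi-projective: these classes generate the ring, and the extension by additivity is unique. A point has $\sigma_t(1)=1/(1-t)$, so $\lambda_t(1)=1+t$, and $\lambda_t(a)=(1+t)^a$ for an integer $a\ge0$.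

**Definition (special).** Let $P_n(e_1,\dots,e_n;f_1,\dots,f_n)$ be the coefficient of $t^n$ in $\prod_{i,j}(1+\xi_i\eta_jt)$, written in the elementary symmetric functions $e_k$ of the $\xi$'s and $f_k$ of the $\eta$'s. Let $P_{n,m}(e_1,\dots,e_{nm})$ be the coefficient of $t^n$ in $\prod_{i_1<\dots<i_m}(1+\xi_{i_1}\cdots\xi_{i_m}t)$. A pre-$\lambda$-ring with $\lambda_t(1)=1+t$ is *special* if, for all $x,y$ and all $n,m\ge1$, the elements
$$D_n(x,y)=\lambda^n(xy)-P_n(\lambda^1x,\dots,\lambda^nx;\lambda^1y,\dots,\lambda^ny),\qquad D_{n,m}(x)=\lambda^n(\lambda^mx)-P_{n,m}(\lambda^1x,\dots,\lambda^{nm}x)$$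
vanish.

For instance $P_2=e_1^2f_2+e_2f_1^2-2e_2f_2$. The ring $\mathbb Z$ with $\lambda_t(a)=(1+t)^a$ gives a numerical check: for $a=b=2$, $\lambda^2(4)=6$ and $P_2=4\cdot1+1\cdot4-2=6$. The definition of $D_2$ agrees with (1). Inserting $\lambda^2=(\cdot)^2-\sigma_2$, we find $P_2=x^2\sigma_2(y)+\sigma_2(x)y^2-2\sigma_2(x)\sigma_2(y)$, so
$$D_2(x,y)=x^2y^2-\sigma_2(xy)-x^2\sigma_2(y)-\sigma_2(x)y^2+2\sigma_2(x)\sigma_2(y),\tag{2}$$
and expanding the product $\lambda^2(x)\lambda^2(y)=(x^2-\sigma_2x)(y^2-\sigma_2y)$ in (1) gives the same expression. The axioms for $P_1$, $P_{1,m}$, $P_{n,1}$ hold in every pre-$\lambda$-ring, because $P_1=e_1f_1$, $P_{1,m}=e_m$, $P_{n,1}=e_n$.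

**The rule for $\mathbb L$.** In $K_0(\mathrm{Var}_{\mathbf k})$ one has $\sigma_n(\mathbb Lx)=\mathbb L^n\sigma_n(x)$. By additivity it is enough to treat $x=[X]$, $X$ quasi-projective. Cut $X^n/S_n$ according to the number $\alpha_i$ of points of multiplicity $i$. The stratum is $U_\alpha/\Gamma$, where $U_\alpha\subset\prod_iX^{\alpha_i}$ is the complement of all diagonals and $\Gamma=\prod_iS_{\alpha_i}$ acts freely. The part of $(X\times\mathbb A^1)^n/S_n$ above it is $\big(U_\alpha\times\prod_i(\mathbb A^i/S_i)^{\alpha_i}\big)/\Gamma$. Elementary symmetric functions identify $\mathbb A^i/S_i$ with $\mathbb A^i$, and $\Gamma$ permutes these copies linearly. So by descent this part is a vector bundle of rank $n$ on $U_\alpha/\Gamma$, of class $\mathbb L^n[U_\alpha/\Gamma]$. Consequently $K_0(\mathrm{Var}_{\mathbf k})[\mathbb L^{-1}]$ is a pre-$\lambda$-ring by $\sigma_n(\mathbb L^{-i}x)=\mathbb L^{-ni}\sigma_n(x)$.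

**Classes of stacks.** Let $\mathrm{Mot}(\mathbf k)$ be the Grothendieck ring of Artin stacks of finite type over $\mathbf k$ with affine stabilizers. By Ekedahl it is the localization $K_0(\mathrm{Var}_{\mathbf k})[\mathbb L^{-1},(\mathbb L^i-1)^{-1}\ (i\ge1)]$. It carries a unique pre-$\lambda$-structure compatible with that of $K_0(\mathrm{Var}_{\mathbf k})$ and satisfying $\sigma_n(\mathbb L^ix)=\mathbb L^{ni}\sigma_n(x)$ for $i\in\mathbb Z$. If $z=(\mathbb L^i-1)x$, then $\sigma_{\mathbb L^it}(x)=\sigma_t(z)\sigma_t(x)$, which gives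
$$(\mathbb L^{in}-1)\sigma_n(x)=\sum_{k=1}^n\sigma_k(z)\sigma_{n-k}(x)$$
and so determines $\sigma_n(x)$ recursively. Example: $x=[B\mathbb G_m]=(\mathbb L-1)^{-1}$ has $z=1$, $i=1$, so $(\mathbb L^2-1)\sigma_2(x)=x+1$ and $\sigma_2(x)=\mathbb L/\big((\mathbb L-1)(\mathbb L^2-1)\big)$.

**Completion.** Let $F^m\mathrm{Mot}(\mathbf k)$ be the subgroup generated by classes of stacks of dimension $\le-m$, and $\overline{\mathrm{Mot}}(\mathbf k)=\varprojlim_m\mathrm{Mot}(\mathbf k)/F^m\mathrm{Mot}(\mathbf k)$. The $\sigma_n$ extend uniquely by continuity. For example $[B\mathbb G_m]\in F^1$, and in the completion it equals $\mathbb L^{-1}+\mathbb L^{-2}+\cdots$.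

The paper of Roman Fedorov, Alexander Soibelman and Yan Soibelman, "Motivic Donaldson-Thomas Invariants of Parabolic Higgs Bundles and Parabolic Connections on a Curve", arXiv:1910.12348 (2019), asks whether these two rings are special, and states this as an open question. Larsen and Lunts showed that $K_0(\mathrm{Var}_{\mathbb C})$ is not special. This alone does not settle the two rings, since a nonzero $D_n$ or $D_{n,m}$ might be killed by localizing or completing. The answer to both questions is no.

For a prime $p$ let $E_p$ be an elliptic curve over $\mathbb Q$ with $j(E_p)=1/p$; it exists, since every rational number is a $j$-invariant. Put $x_p=[E_{p,\mathbf k}]$.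

**Theorem A.** Let $p\ne q$ be primes and $c\ne0$ an integer. Then $c\,D_2(x_p,x_q)\notin F^{-1}\mathrm{Mot}(\mathbf k)$. Hence neither $\mathrm{Mot}(\mathbf k)$ nor $\overline{\mathrm{Mot}}(\mathbf k)$ is special.

**Theorem B.** Let $A$ be $\mathrm{Mot}(\mathbf k)$ or $\overline{\mathrm{Mot}}(\mathbf k)$.

1. The elements $D_2(x_p,x_q)$ ($p<q$ primes) are $\mathbb Z$-linearly independent in $\mathrm{Mot}(\mathbf k)/F^{-1}\mathrm{Mot}(\mathbf k)$. Hence they are linearly independent in $A$ and in $A\otimes\mathbb Q$.
2. Every nontrivial axiom fails: for every $n\ge2$, $D_n$ does not vanish identically on $A$, and for all $n,m\ge2$, $D_{n,m}$ does not vanish identically on $A$.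

The failures in 2 occur already at elements coming from $K_0(\mathrm{Var}_{\mathbf k})$. So the same holds for $K_0(\mathrm{Var}_{\mathbf k})$ and $K_0(\mathrm{Var}_{\mathbf k})[\mathbb L^{-1}]$, over every $\mathbf k$ of characteristic $0$.

In Theorem A the second sentence follows from the first. If $D_2(x_p,x_q)$ were $0$ in $\mathrm{Mot}(\mathbf k)$ it would lie in $F^{-1}$. The map $\mathrm{Mot}(\mathbf k)\to\overline{\mathrm{Mot}}(\mathbf k)$ is a homomorphism of pre-$\lambda$-rings, and the projection $\overline{\mathrm{Mot}}(\mathbf k)\to\mathrm{Mot}(\mathbf k)/F^{-1}\mathrm{Mot}(\mathbf k)$ sends $D_2(x_p,x_q)$ to its nonzero class. So it is nonzero in the completion.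

## 3. Five quotients of $X^2\times Y^2$, and why rational cohomology cannot see $D_2$

Let $M=X^2\times Y^2$ with the action of $G=\{1,\tau_1,\tau_2,\tau_1\tau_2\}\cong(\mathbb Z/2)^2$, where $\tau_1$ swaps the two factors $X$ and $\tau_2$ swaps the two factors $Y$. For $x=[X]$, $y=[Y]$, formula (2) says
$$D_2(x,y)=[M]-[M/\langle\tau_1\tau_2\rangle]-[M/\langle\tau_2\rangle]-[M/\langle\tau_1\rangle]+2[M/G],\tag{3}$$
since the quotients are $\mathrm{Sym}^2(X\times Y)$, $X^2\times\mathrm{Sym}^2Y$, $\mathrm{Sym}^2X\times Y^2$ and $\mathrm{Sym}^2X\times\mathrm{Sym}^2Y$.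

To show that an element of $K_0(\mathrm{Var}_{\mathbb C})$ is nonzero, one first tries the Hodge realization $[X]\mapsto\sum_i(-1)^i[H^i_c(X,\mathbb Q)]$ into a Grothendieck group of rational Hodge structures. For a subgroup $H\subset G$ we have $H^i_c(M/H,\mathbb Q)=H^i_c(M,\mathbb Q)^H$. The idempotents $\tfrac12(1\pm\tau_1)$, $\tfrac12(1\pm\tau_2)$ split $H^i_c(M,\mathbb Q)$ into four pieces, one for each character $\chi$ of $G$, and $H$-invariants are the sum of the pieces with $\chi|_H=1$. In (3) the trivial character is counted $1-1-1-1+2=0$ times. A nontrivial character is trivial on exactly one of the three subgroups of order two, so it is counted $1-1=0$ times. Hence the realization of $D_2([X],[Y])$ is zero for all quasi-projective $X$ and $Y$, whatever Hodge structures are involved.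

The argument just given uses the two fractions $\tfrac12$. So an invariant that can see $D_2$ should be integral at the prime $2$.

## 4. A lattice that does not split at the prime $2$

Let $V$ be free of rank $2$ with basis $e,f$. Rationally $V\otimes V=\mathrm{Sym}^2V\oplus\Lambda^2V$. Integrally, the symmetric tensors (spanned by $e\otimes e$, $f\otimes f$, $e\otimes f+f\otimes e$) and the antisymmetric ones (spanned by $e\otimes f-f\otimes e$) together have index $2$ in $V\otimes V$, because $2\,e\otimes f$ is in their sum and $e\otimes f$ is not. The next lemma says that on $V_1^{\otimes2}\otimes V_2^{\otimes2}$ no equivariant splitting exists at all, even over $\mathbb Z_2$.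

**Lemma 1.** Let $V_1,V_2$ be free abelian groups of rank $2$, $W=V_1\otimes V_1\otimes V_2\otimes V_2$, and let $\tau_i$ swap the two factors $V_i$. Then, as a representation of $SL(V_{1,\mathbb Q})\times SL(V_{2,\mathbb Q})$,
$$W_{\mathbb Q}\cong\mathbf 1\oplus\mathrm{Sym}^2V_1\oplus\mathrm{Sym}^2V_2\oplus\mathrm{Sym}^2V_1\otimes\mathrm{Sym}^2V_2,\tag{4}$$
with absolutely irreducible, pairwise non-isomorphic summands. The equivariant endomorphisms of $W_{\mathbb Q}$ that preserve $W$ form the ring $\mathbb Z[G]$, $G=\{1,\tau_1,\tau_2,\tau_1\tau_2\}$. The ring $\mathbb Z_2[G]$ is local.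

*Proof.* Formula (4) follows from $V_i\otimes V_i\cong\mathbf1\oplus\mathrm{Sym}^2V_i$. By Schur's lemma the commutant has dimension $4$. It contains $1,\tau_1,\tau_2,\tau_1\tau_2$. With bases $e,f$ of $V_1$ and of $V_2$, these send $e\otimes f\otimes e\otimes f$ to the four distinct basis vectors
$$e\otimes f\otimes e\otimes f,\quad f\otimes e\otimes e\otimes f,\quad e\otimes f\otimes f\otimes e,\quad f\otimes e\otimes f\otimes e .$$
So they are linearly independent and form a basis of the commutant. Looking at the image of $e\otimes f\otimes e\otimes f$, we see that $a+b\tau_1+c\tau_2+d\tau_1\tau_2$ preserves $W$ if and only if $a,b,c,d\in\mathbb Z$. Finally, $\mathbb Z_2[G]$ is commutative and finite over $\mathbb Z_2$, so every maximal ideal contains $2$. Modulo $2$ it is $\mathbb F_2[u,v]/(u^2,v^2)$ with $u=1+\tau_1$, $v=1+\tau_2$, which is local. $\square$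

In concrete terms, $a+b\tau_1+c\tau_2+d\tau_1\tau_2$ is a unit in $\mathbb Z_2[G]$ exactly when $a+b+c+d$ is odd.

The plan is now as follows. For elliptic curves $E_1,E_2$ with $V_i=H^1(E_i,\mathbb Z)$, the Hodge structure $W$ sits in $H^4(E_1^2\times E_2^2)$, the cohomology of the first term of (3). We count how often $W$ occurs as a direct summand in the terms of (3). For this we need a target where the count is well defined, a realization into it that survives the passage to stacks, and curves for which morphisms of Hodge structures are the same as $SL(V_1)\times SL(V_2)$-equivariant maps.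

## 5. Counting direct summands of integral Hodge structures

For $w\in\mathbb Z$ let $\mathcal H_w$ be the category of finitely generated free abelian groups with a pure Hodge structure of weight $w$.

**Definition ($\mathcal C_w$ and $K_w$).** $\mathcal C_w$ is the idempotent completion of $\mathcal H_w\otimes\mathbb Z_2$, the category with the objects of $\mathcal H_w$ and with Hom groups tensored with $\mathbb Z_2$. $K_w=K_0^{\oplus}(\mathcal C_w)$ is its split Grothendieck group: generators are isomorphism classes of objects, and the only relations are $[M\oplus M']=[M]+[M']$.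

We use split relations because short exact sequences would break $W$ into pieces, and $\mathbb Z_2$ because it keeps $2$ non-invertible and gives unique decomposition. Endomorphism rings in $\mathcal C_w$ are module-finite $\mathbb Z_2$-algebras, hence semiperfect, so $\mathcal C_w$ is a Krull–Schmidt category (H. Krause, *Krull–Schmidt categories and projective covers*, Expo. Math. 33 (2015), Cor. 4.4). That is, every object is a finite direct sum of objects with local endomorphism rings, uniquely up to isomorphism and order. The mechanism is short. Objects decompose by induction on rank. If $M$ is indecomposable, then $\Lambda=\operatorname{End}(M)$ has no idempotents other than $0,1$, and neither has the finite ring $\Lambda/2\Lambda$, since idempotents lift $2$-adically. In a finite ring every element has an idempotent power, so every element of $\Lambda/2\Lambda$ is nilpotent or a unit. Hence $\Lambda/2\Lambda$ is local, and so is $\Lambda$ because $2$ lies in its radical.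

Therefore $K_w$ is free abelian on the isomorphism classes of indecomposables. For $W$ indecomposable, let $\nu_W:K_w\to\mathbb Z$ be the coefficient of $[W]$; on the class of an object it counts the copies of $W$ in that object. The second counter is rational. For $T\in\mathcal H_w$ and $M\in\mathcal C_w$ put
$$m_T(M)=\operatorname{rank}_{\mathbb Z_2}\operatorname{Hom}_{\mathcal C_w}(T,M).$$
It is additive in $M$. For $M\in\mathcal H_w$ it equals $\dim_{\mathbb Q}\operatorname{Hom}_{HS}(T_{\mathbb Q},M_{\mathbb Q})$, since a rational morphism becomes integral after clearing denominators. We shall use constantly: if $W$ is a summand of $M$, then $m_T(M)\ge m_T(W)$.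

**The target ring.** Tensor product makes $R=\bigoplus_wK_w$ a commutative graded ring with unit $[\mathbb Z(0)]$. The element $\ell=[\mathbb Z(-1)]\in K_2$ is a unit. Let $\widehat R$ be the ring of families $(r_w)_{w\in\mathbb Z}$ with $r_w\in K_w$ and $r_w=0$ for $w\gg0$. Products are finite sums in each weight. In $\widehat R$ the element $\ell^i-1=\ell^i(1-\ell^{-i})$ is invertible for $i\ge1$ by the geometric series $\sum_{k\ge0}\ell^{-ik}$.

**The measure.** For $X/\mathbb C$ smooth projective let $H^j(X)=H^j(X,\mathbb Z)/\mathrm{tors}$ and $\mu(X)=\sum_j[H^j(X)]$. For example $\mu(\mathbb P^1)=1+\ell$, and $\mu(E)=1+[H^1(E)]+\ell$ for an elliptic curve $E$. Let $Z\subset X$ be smooth, connected, of codimension $c$, and let $E$ be the exceptional divisor of $\mathrm{Bl}_ZX$. The blow-up and projective bundle formulas (Voisin, *Hodge Theory and Complex Algebraic Geometry I*, Thm. 7.31 and §7.3) give isomorphisms of integral Hodge structures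
$$H^j(\mathrm{Bl}_ZX)\cong H^j(X)\oplus\bigoplus_{i=1}^{c-1}H^{j-2i}(Z)(-i),\qquad H^j(E)\cong\bigoplus_{i=0}^{c-1}H^{j-2i}(Z)(-i).\tag{5}$$
Hence $\mu(\mathrm{Bl}_ZX)-\mu(E)=\mu(X)-\mu(Z)$; for disconnected $Z$ blow up the components in turn. By Bittner (*The universal Euler characteristic for varieties of characteristic zero*, Compositio Math. 140 (2004), Thm. 3.1), $K_0(\mathrm{Var}_{\mathbb C})$ is presented by classes of smooth projective varieties with exactly these relations and $[\emptyset]=0$. So $\mu$ extends to a homomorphism $K_0(\mathrm{Var}_{\mathbb C})\to R$. It is multiplicative by the Künneth formula modulo torsion. From $[\mathbb P^1]=1+\mathbb L$ we get $\mu(\mathbb L)=\ell$. As $\ell$ and $\ell^i-1$ are invertible in $\widehat R$, we obtain a ring homomorphism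
$$\mu:\mathrm{Mot}(\mathbb C)\to\widehat R .$$
Write $\mu_4$ for its component of weight $4$.

## 6. Dimension bounds weight, and descent to $\mathbb C$

We must control $\mu$ on classes of low-dimensional stacks, and pass from $\mathbf k$ to $\mathbb C$. Let $G^m(\mathbf k)\subset\mathrm{Mot}(\mathbf k)$ be the subgroup generated by all $[Y]/[GL_r]$ with $Y$ a variety and $\dim Y-r^2\le-m$, where
$$[GL_r]=\prod_{i=0}^{r-1}(\mathbb L^r-\mathbb L^i)=\mathbb L^{r^2}\prod_{i=1}^r(1-\mathbb L^{-i}).$$

**Lemma 2.** $F^m\mathrm{Mot}(\mathbf k)\subset G^m(\mathbf k)$.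

*Proof.* Let $\mathcal X$ be a stack of finite type with affine stabilizers and $\dim\mathcal X\le-m$. By Kresch (*Cycle groups for Artin stacks*, Invent. Math. 138 (1999), Prop. 3.5.9) it is a finite disjoint union of locally closed substacks $\mathcal X_i$ with $(\mathcal X_i)_{red}\cong[Y_i/GL_{r_i}]$, where $Y_i$ is an algebraic space of finite type and $\dim Y_i-r_i^2=\dim\mathcal X_i\le-m$. Under the identification of $\mathrm{Mot}(\mathbf k)$ with the localization, $[\mathcal X_i]=[Y_i]/[GL_{r_i}]$. Finally $Y_i$ is a finite disjoint union of locally closed subspaces that are varieties of dimension $\le\dim Y_i$. $\square$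

**Lemma 3.** If $\sum_{p<q}c_{pq}D_2(x_p,x_q)\in F^{-1}\mathrm{Mot}(\mathbf k)$ (finite sum, $c_{pq}\in\mathbb Z$), then $\sum c_{pq}D_2([E_{p,\mathbb C}],[E_{q,\mathbb C}])\in G^{-1}(\mathbb C)$.

*Proof.* By (2), and since quotients by finite groups commute with field extension, $D_2(x_p,x_q)$ is the image of an explicit element of $K_0(\mathrm{Var}_{\mathbb Q})$. By Lemma 2 the sum equals $\sum_jn_j[Y_j]/[GL_{r_j}]$ with $\dim Y_j-r_j^2\le1$. By the definition of localization there is a product $s$ of factors $\mathbb L$ and $\mathbb L^i-1$, divisible by every $[GL_{r_j}]$ as a polynomial in $\mathbb L$, such that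
$$s\sum c_{pq}D_2(x_p,x_q)=\sum_jn_j\,(s/[GL_{r_j}])\,[Y_j]\quad\text{in }K_0(\mathrm{Var}_{\mathbf k}).$$
This identity is a consequence of finitely many scissor relations and isomorphisms between varieties of finite type. So it holds, with the $Y_j$ defined, over some subfield $\mathbf k_1\subset\mathbf k$ finitely generated over $\mathbb Q$ (EGA IV, §8). Choose an embedding $\mathbf k_1\hookrightarrow\mathbb C$ and base change. Dimensions are preserved, the curves $E_p$ over $\mathbb Q$ become $E_{p,\mathbb C}$, and dividing by $s$ in $\mathrm{Mot}(\mathbb C)$ gives the claim. $\square$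

**Lemma 4.** $\mu(G^m(\mathbb C))$ is concentrated in weights $\le-2m$. In particular $\mu_4$ vanishes on $G^{-1}(\mathbb C)$.

*Proof.* A variety $Y$ is cut into smooth connected quasi-projective pieces $U$. By resolution of singularities $U$ is open in a smooth projective variety of the same dimension, with complement of smaller dimension. By induction on dimension, $[Y]$ is a $\mathbb Z$-combination of classes of smooth projective varieties of dimension $\le\dim Y$, so $\mu([Y])$ has weights $\le2\dim Y$. Moreover $\mu([GL_r])^{-1}=\ell^{-r^2}\prod_{i=1}^r(1-\ell^{-i})^{-1}$ has weights $\le-2r^2$. So the product has weights $\le2(\dim Y-r^2)\le-2m$. For $m=-1$ these are weights $\le2$. $\square$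

Theorem A is thus reduced to showing $\nu_W\big(\mu_4(D_2([E_{p,\mathbb C}],[E_{q,\mathbb C}]))\big)\neq0$ for a suitable indecomposable $W$.

## 7. The Hodge groups of the curves $E_p$

Write $V_p=H^1(E_{p,\mathbb C},\mathbb Z)$; it has rank $2$, and $\Lambda^2V_p\cong\mathbb Z(-1)$.

**Definition (Hodge group).** For a rational Hodge structure $V$, let $z\in U(1)$ act on $V_{\mathbb C}$ by $z^{a-b}$ on the part of type $(a,b)$. The Hodge group $Hg(V)$ is the smallest algebraic subgroup of $GL(V)$ over $\mathbb Q$ whose real points contain the image of $U(1)$.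

For example $Hg(\mathbb Q(-1))$ is trivial, since the type is $(1,1)$. The group $Hg$ is connected, and it is reductive when $V$ is polarizable. If two Hodge structures $A,B$ of equal weight are built from $V$ by tensor operations, direct summands and Tate twists, then morphisms $A\to B$ of Hodge structures are exactly the $Hg$-equivariant maps. Indeed $\operatorname{Hom}(A,B)$ has weight $0$, so a rational vector in it is fixed by $U(1)$ if and only if it has type $(0,0)$. Being fixed by $U(1)$ is the same as being fixed by $Hg$, because the fixer of a rational vector is an algebraic group over $\mathbb Q$.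

**Arithmetic input.** The curve $E_p$ has no complex multiplication over $\mathbb C$, because CM $j$-invariants are algebraic integers and $1/p$ is not one. For $p\ne q$ the curves $E_p$ and $E_q$ are not isogenous over $\mathbb C$. Otherwise they would be isogenous over a number field. Potential good reduction is invariant under isogeny and is equivalent to $v(j)\ge0$. But at $v\mid p$ we have $v(1/p)<0$ and $v(1/q)=0$.

**Lemma 5.** For a finite set $I$ of primes, the Hodge group $Hg$ of $\bigoplus_{p\in I}V_{p,\mathbb Q}$ is $\prod_{p\in I}SL(V_{p,\mathbb Q})$.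

*Proof.* *One factor.* $U(1)$ acts on $V_{p,\mathbb C}$ with eigenvalues $z,z^{-1}$, so $Hg$ lies in the product. Its image in $SL(V_{p,\mathbb Q})$ is connected and reductive, with commutant $\operatorname{End}(E_{p,\mathbb C})\otimes\mathbb Q=\mathbb Q$. The connected reductive subgroups of $SL_2$ are the trivial group, tori, and $SL_2$. The first two have larger commutants, so the image is $SL(V_{p,\mathbb Q})$.

*Two factors.* Let $p\ne q$. The image of $\operatorname{Lie}Hg$ in $\mathfrak{sl}(V_p)\times\mathfrak{sl}(V_q)$ surjects onto both factors, which are simple. If it is not everything, then by Goursat it is the graph of an isomorphism. Over $\overline{\mathbb Q}$ the Lie algebra $\mathfrak{sl}_2$ has only one irreducible representation of dimension $2$, so $V_p$ and $V_q$ become isomorphic for $\operatorname{Lie}Hg$ over $\overline{\mathbb Q}$. The space of equivariant maps is defined by linear equations over $\mathbb Q$ and $Hg$ is connected, so $\operatorname{Hom}_{Hg}(V_{p,\mathbb Q},V_{q,\mathbb Q})\ne0$. This is a nonzero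 morphism of Hodge structures, hence gives an isogeny, a contradiction.

*Many factors.* Let $\mathfrak h=\operatorname{Lie}Hg\subset\prod_{i=1}^n\mathfrak s_i$, which surjects onto every product of two factors, with $n\ge2$. Given $X_2,\dots,X_n\in\mathfrak s_1$, choose $h_i\in\mathfrak h$ with first component $X_i$ and $i$-th component $0$. The iterated bracket $[h_2,[h_3,\dots,h_n]\cdots]\in\mathfrak h$ has all components $0$ except the first, which is the corresponding iterated bracket of the $X_i$. Since $[\mathfrak s_1,\mathfrak s_1]=\mathfrak s_1$, these brackets span $\mathfrak s_1$. So $\mathfrak s_1\subset\mathfrak h$, and likewise for each $i$. Thus $\mathfrak h$ is the whole product, and $Hg$ is the whole connected group. $\square$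

## 8. The coefficient of $W$ in $D_2$ of two elliptic curves

Fix $p\ne q$. Write $E_1=E_{p,\mathbb C}$, $E_2=E_{q,\mathbb C}$, $V_1,V_2$ for their $H^1$, $S=E_1\times E_2$, and consider the Hodge structures of weight $4$
$$W=V_1\otimes V_1\otimes V_2\otimes V_2,\qquad T_{12}=\mathrm{Sym}^2V_1\otimes\mathrm{Sym}^2V_2,\qquad T_1=\mathrm{Sym}^2V_1\otimes\mathbb Z(-1).$$
By Lemma 5 the Hodge group of $V_1\oplus V_2$ is $Hg=SL(V_{1,\mathbb Q})\times SL(V_{2,\mathbb Q})$, and Tate twists are trivial $Hg$-representations. So (4) gives $m_{T_{12}}(W)=m_{T_1}(W)=1$. Put $D=D_2([E_1],[E_2])$. We show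
$$\nu_W(\mu_4(D))=1.\tag{6}$$

**Step 1: $W$ is indecomposable.** This step makes $\nu_W$ meaningful. Endomorphisms of $W$ in $\mathcal H_4$ are the $Hg$-equivariant endomorphisms of $W_{\mathbb Q}$ preserving $W$. By Lemma 1, $\operatorname{End}_{\mathcal C_4}(W)=\mathbb Z_2[G]$, which is local.

**Step 2: a smooth model for $\sigma_2([S])$.** The variety $S^2/S_2$ is singular, and $\mu$ is explicit only on smooth projective varieties, so we rewrite its class. Let $\pi:B\to S^2$ be the blow-up of the diagonal $\Delta$, with exceptional divisor $E$. The swap $s$ of $S^2$ lifts to $B$. On the normal bundle of $\Delta$, which is the quotient of $T_S\oplus T_S$ by the diagonal, $s$ acts by $-1$. So $s$ acts trivially on its projectivization $E$, while it acts freely off $E$. The fixed locus of $s$ on $B$ is therefore exactly the smooth divisor $E$. At a fixed point there are formal coordinates in which $s$ changes the sign of one coordinate $u$ and fixes the others; the invariants are power series in $u^2$ and the other coordinates. So $Q=B/s$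 is smooth, and it is projective. Let $q:B\to Q$ be the quotient map.

In characteristic $0$ taking invariants is exact, so functions on $E$, on which $s$ acts trivially, lift to invariant functions. Hence $E$ embeds as a closed subvariety of $Q$, and in the same way $\Delta$ embeds in $S^2/S_2$. The two complements are both $(S^2\setminus\Delta)/S_2$. As $E$ is the projectivization of a rank $2$ bundle on $\Delta\cong S$, $[E]=(1+\mathbb L)[S]$ and
$$\sigma_2([S])=[Q]-[E]+[S]=[Q]-\mathbb L[S].$$
The symmetric square of a smooth projective curve is a smooth projective surface, so all other terms of (2) are already smooth and projective. We get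
$$\begin{aligned}\mu_4(D)=\;&[H^4(E_1^2\times E_2^2)]-[H^4(Q)]+[H^2(S)(-1)]-[H^4(E_1^2\times\mathrm{Sym}^2E_2)]\\&-[H^4(\mathrm{Sym}^2E_1\times E_2^2)]+2[H^4(\mathrm{Sym}^2E_1\times\mathrm{Sym}^2E_2)].\end{aligned}\tag{7}$$

**Step 3: all terms of (7) except $H^4(Q)$.** The multiplicity of $T_{12}$ decides these terms.

*The term $H^4(E_1^2\times E_2^2)$.* As $SL(V_i)$-representations, $H^0,\dots,H^4$ of $E_i^2$ are $\mathbf1$, $V_i^2$, $\mathbf1^2\oplus V_i\otimes V_i$, $V_i^2$, $\mathbf1$. So $\mathrm{Sym}^2V_i$ occurs only in $H^2$, once, and $m_{T_{12}}(H^4(E_1^2\times E_2^2))=1$ by Künneth. On the other hand $W$ is an integral Künneth summand, inside $H^2(E_1^2)\otimes H^2(E_2^2)$. The complement has $m_{T_{12}}=0$, so it does not contain $W$. Hence $\nu_W=1$.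

*The terms with $\mathrm{Sym}^2E_i$.* We have $H^*(\mathrm{Sym}^2E_i,\mathbb Q)=H^*(E_i^2,\mathbb Q)^{S_2}$. By the sign rule the swap acts on $H^1\otimes H^1$ as $-\tau_i$, with invariants $\Lambda^2V_i$. So $H^0,\dots,H^4$ are $\mathbf1,V_i,\mathbf1^2,V_i,\mathbf1$, and $\mathrm{Sym}^2V_i$ does not occur. Each of the last three terms of (7) has a factor $\mathrm{Sym}^2E_1$ or $\mathrm{Sym}^2E_2$, so $m_{T_{12}}=0$ on them. Since $m_{T_{12}}(W)=1$, $\nu_W=0$ on them.

*The term $H^2(S)(-1)$.* Rationally it is $\mathbf1^2\oplus V_1\otimes V_2$, so again $m_{T_{12}}=0$ and $\nu_W=0$.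

The same method does not dispose of $H^4(Q)$. We shall see in Step 5 that $H^4(Q,\mathbb Q)$ contains all four constituents of $W_{\mathbb Q}$, so no rational multiplicity alone excludes $W$. What helps is that its only copy of $\mathrm{Sym}^2V_1$ lies in an *integral* direct summand that does not contain $T_{12}$. Step 4 splits off this summand.

**Step 4: $N=H^1(S)\otimes H^3(S)$ is a direct summand of $H^4(Q)$ in $\mathcal H_4$.** The cohomology of $S$ and of $S^2$ is torsion-free, hence so is that of $B$ by the blow-up formula. Let $\alpha:N\to H^4(S^2)$ be the inclusion of, and $\beta:H^4(S^2)\to N$ the projection onto, the Künneth component $H^1\otimes H^3$. Consider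
$$N\xrightarrow{\ \alpha\ }H^4(S^2)\xrightarrow{\ \pi^*\ }H^4(B)\xrightarrow{\ q_*\ }H^4(Q)\xrightarrow{\ q^*\ }H^4(B)\xrightarrow{\ \pi_*\ }H^4(S^2)\xrightarrow{\ \beta\ }N .$$
These are defined modulo torsion and are morphisms of Hodge structures: $\pi$ and $q$ are generically finite, so their Gysin maps have type $(0,0)$.

First, $q^*q_*=1+s^*$ on $H^4(B)$. As $H^4(B)$ is torsion-free it suffices to check this rationally. We have $q_*q^*=2$. Since $qs=q$ and $s_*=(s^*)^{-1}=s^*$, also $q_*s^*=q_*$. And $q^*$ identifies $H^*(Q,\mathbb Q)$ with $H^*(B,\mathbb Q)^s$. On an invariant class $c=q^*d$ we get $q^*q_*c=q^*(2d)=2c=(1+s^*)c$. If $s^*c=-c$, then $q_*c=q_*s^*c=-q_*c$, so $q_*c=0=(1+s^*)c$.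

Second, $\pi_*\pi^*=1$ because $\pi$ is birational, and $\pi$ commutes with the two swaps, so $\pi_*s^*\pi^*=\pi_*\pi^*s^*=s^*$ on $H^4(S^2)$. The composite is therefore
$$\beta\pi_*(1+s^*)\pi^*\alpha=\beta(1+s^*)\alpha=\mathrm{id}_N+\beta s^*\alpha=\mathrm{id}_N,$$
because $s^*$ maps the component $H^1\otimes H^3$ into $H^3\otimes H^1$, which $\beta$ kills. So $q_*\pi^*\alpha$ is a split monomorphism, and $H^4(Q)\cong N\oplus N'$ with $N'=\ker(\beta\pi_*q^*)$.

**Step 5: multiplicities in $N$ and $N'$.** We check that $N$ misses $T_{12}$ and $N'$ misses $T_1$. From $H^1(S)\cong V_1\oplus V_2$ and $H^3(S)\cong V_1(-1)\oplus V_2(-1)$,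
$$N_{\mathbb Q}\cong V_1^{\otimes2}\oplus V_2^{\otimes2}\oplus(V_1\otimes V_2)^2,\qquad m_{T_1}(N)=1,\quad m_{T_{12}}(N)=0 .$$
For $H^4(Q,\mathbb Q)=H^4(B,\mathbb Q)^s$ use (5) with $c=2$: $H^4(B)=H^4(S^2)\oplus H^2(\Delta)(-1)$. The second summand is $j_*\phi^*H^2(\Delta)$, where $j:E\to B$ is the inclusion and $\phi:E\to\Delta$ the projection. As $sj=j$, we have $s^*j_*=s_*j_*=j_*$, so $s$ acts trivially on it. In $H^4(S^2)$ the swap exchanges $H^0\otimes H^4$ with $H^4\otimes H^0$ and $H^1\otimes H^3$ with $H^3\otimes H^1$, and it permutes the factors of $H^2\otimes H^2$ without sign. Hence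
$$H^4(Q,\mathbb Q)\cong\mathbf1\oplus N_{\mathbb Q}\oplus\mathrm{Sym}^2H^2(S,\mathbb Q)\oplus H^2(S,\mathbb Q)(-1).$$
Here $H^2(S,\mathbb Q)\cong\mathbf1^2\oplus V_1\otimes V_2$ and
$$\mathrm{Sym}^2H^2(S,\mathbb Q)\cong\mathbf1^3\oplus(V_1\otimes V_2)^2\oplus\mathrm{Sym}^2(V_1\otimes V_2),\qquad\mathrm{Sym}^2(V_1\otimes V_2)\cong(\mathrm{Sym}^2V_1\otimes\mathrm{Sym}^2V_2)\oplus\mathbf1 .$$
So $\mathrm{Sym}^2V_1$ occurs only in $N_{\mathbb Q}$. Thus $m_{T_1}(H^4(Q))=1=m_{T_1}(N)$ and $m_{T_1}(N')=0$.

**Step 6: $\nu_W[H^4(Q)]=0$.** Suppose the indecomposable $W$ were a summand of $H^4(Q)\cong N\oplus N'$ in $\mathcal C_4$. By Krull–Schmidt it would be a summand of $N$ or of $N'$. The first is impossible, as $m_{T_{12}}(W)=1>0=m_{T_{12}}(N)$. The second is impossible, as $m_{T_1}(W)=1>0=m_{T_1}(N')$.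

**Step 7: end of the proof of Theorem A.** By (7) and Steps 3 and 6, $\nu_W(\mu_4(D))=1-0+0-0-0+2\cdot0=1$, which is (6). If $c\,D_2(x_p,x_q)\in F^{-1}\mathrm{Mot}(\mathbf k)$, then $cD\in G^{-1}(\mathbb C)$ by Lemma 3 ($D_2$ is symmetric, so the order of $p,q$ does not matter). So $\mu_4(cD)=0$ by Lemma 4, and $c=\nu_W(\mu_4(cD))=0$. $\blacksquare$

## 9. Independence over all pairs of primes

We prove Theorem B, part 1. Suppose $\sum_{p<q}c_{pq}D_2(x_p,x_q)\in F^{-1}\mathrm{Mot}(\mathbf k)$, a finite sum. By Lemmas 3 and 4,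
$$\sum c_{pq}\,\mu_4\big(D_2([E_{p,\mathbb C}],[E_{q,\mathbb C}])\big)=0 .$$
Fix $r<s$ and let $W_{rs}$, $T_{rs}$ be the objects $W$, $T_{12}$ for the pair $(r,s)$. Apply $\nu_{W_{rs}}$. By (6) the pair $(r,s)$ contributes $c_{rs}$. For any other pair $(p,q)$, one of $r,s$ is not in $\{p,q\}$; say it is $r$, the other case being the same. By Lemma 5 for the set $\{p,q,r,s\}$, the group $SL(V_{r,\mathbb Q})$ is a factor of the Hodge group. It acts trivially on all cohomology groups occurring in (7) for the pair $(p,q)$, since these are built rationally from $V_p$ and $V_q$. On $T_{rs}$ it acts through copies of the nontrivial irreducible representation $\mathrm{Sym}^2V_r$. So there are no nonzero equivariant maps from $T_{rs}$ to these groups, and $m_{T_{rs}}=0$ on all of them. As $m_{T_{rs}}(W_{rs})=1$, none of them contains $W_{rs}$, and the pair $(p,q)$ contributes $0$. Hence $c_{rs}=0$.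

This is linear independence in $\mathrm{Mot}(\mathbf k)/F^{-1}\mathrm{Mot}(\mathbf k)$, which is a quotient group of both $\mathrm{Mot}(\mathbf k)$ and $\overline{\mathrm{Mot}}(\mathbf k)$, so the elements are independent in $A$. A rational relation in $A\otimes\mathbb Q$ becomes, after multiplication by a suitable positive integer, an integral relation in $A$, so they are independent in $A\otimes\mathbb Q$ as well. $\blacksquare$

## 10. Adding points: every other axiom fails too

We prove Theorem B, part 2. Let $A_{\mathbb Q}=A\otimes\mathbb Q$, fix $p\ne q$, and put $x=x_p$, $y=x_q$. By Theorem A, $D_2(x,y)\neq0$ in $A_{\mathbb Q}$: a torsion element of $A$ would have torsion image in $\mathrm{Mot}(\mathbf k)/F^{-1}\mathrm{Mot}(\mathbf k)$. The trick is to replace $x$ by $x+a$ with an integer $a\ge0$, that is, to add $a$ points, and to look at the top coefficient in $a$. Two elementary facts are used.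

First, a polynomial with coefficients in a $\mathbb Q$-vector space that vanishes at all non-negative integer points is zero. Second, for $f\in1+tA_{\mathbb Q}[[t]]$ write $f^b=\exp(b\log f)$. Then the coefficient of $t^k$ in $f^b$ is a polynomial in $b$ of degree $\le k$, and of degree $\le\lfloor k/2\rfloor$ if $f\in1+t^2A_{\mathbb Q}[[t]]$. Set $P_0=P_{0,m}=1$.

**Step 1: the axioms for $\lambda^n(xy)$, $n\ge2$.** We isolate $D_2$ as the lowest term of a quotient that does not change when points are added. Put
$$\Pi_t(u,v)=\sum_nP_n(\lambda^\bullet u;\lambda^\bullet v)t^n,\qquad\rho_t(u,v)=\lambda_t(uv)/\Pi_t(u,v)\in A[[t]] .$$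
The series $\lambda_t(uv)$ turns sums in $u$, and in $v$, into products. So does $\Pi_t$: the elementary symmetric functions of a union of two alphabets obey the same formula as $\lambda^k(u+u')=\sum_i\lambda^iu\,\lambda^{k-i}u'$, the product $\prod(1+\xi_i\eta_jt)$ is multiplicative under unions, and elementary symmetric functions are algebraically independent, so this is an identity of universal polynomials. For $u=1$ (alphabet $\{1\}$) we have $\Pi_t(1,v)=\lambda_t(v)$, so $\rho_t(1,v)=1$; likewise $\rho_t(u,1)=1$. Hence for integers $a,b\ge0$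
$$\rho_t(x+a,y+b)=\rho_t(x,y)=1+\rho_2t^2+\rho_3t^3+\cdots,\qquad\rho_2=D_2(x,y),$$
where there is no term in $t$ because $P_1=e_1f_1$. Comparing coefficients in $\lambda_t(uv)=\rho_t\Pi_t$,
$$D_n(x+a,y+b)=\sum_{j=2}^n\rho_j\,P_{n-j}(x+a,y+b),\tag{8}$$
where $P_N(u,v)$ is short for $P_N(\lambda^\bullet u;\lambda^\bullet v)$. Here
$$\sum_NP_N(x+a,y+b)t^N=\Pi_t(x,y)\,\lambda_t(y)^a\,\lambda_t(x)^b\,(1+t)^{ab}.$$
By the second fact $P_N(x+a,y+b)$ is a polynomial in $a,b$ over $A_{\mathbb Q}$, of degree $\le N$ in $a$. We claim that its coefficient at $a^Nb^N$ is $1/N!$. Taking $a^i$, $b^{i'}$, $(ab)^c$ from the last three factors costs at least $i+i'+c$ powers of $t$. So we need $i+c=i'+c=N$ and $i+i'+c\le N$, which force $i=i'=0$ and $c=N$. The coefficient of $(ab)^Nt^N$ in $(1+t)^{ab}$ is $1/N!$, and the other factors contribute their constant term $1$.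

In (8) the terms with $j\ge3$ have degree $\le n-j<n-2$ in $a$. So the coefficient of $a^{n-2}b^{n-2}$ in $D_n(x+a,y+b)$ is $D_2(x,y)/(n-2)!\ne0$ in $A_{\mathbb Q}$. By the first fact, $D_n(x+a,y+b)\ne0$ for some $a,b\ge0$.

**Step 2: the axiom for $\lambda^2(\lambda^2z)$.** We relate $D_{2,2}$ to $D_2$. Here $P_{2,2}=e_1e_3-e_4$. From $\lambda^2(x+y)=\lambda^2x+xy+\lambda^2y$,
$$\lambda^2(\lambda^2(x+y))=\lambda^2(\lambda^2x)+\lambda^2(\lambda^2y)+\lambda^2(xy)+\lambda^2x\,\lambda^2y+xy\,\lambda^2x+xy\,\lambda^2y .$$
On the other side, $P_{2,2}$ at $x+y$ is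
$$(x+y)(\lambda^3x+y\lambda^2x+x\lambda^2y+\lambda^3y)-(\lambda^4x+y\lambda^3x+\lambda^2x\,\lambda^2y+x\lambda^3y+\lambda^4y).$$
The terms $y\lambda^3x$ and $x\lambda^3y$ cancel. What remains, beyond $P_{2,2}(x)+P_{2,2}(y)$, is $xy\lambda^2x+xy\lambda^2y+x^2\lambda^2y+y^2\lambda^2x-\lambda^2x\,\lambda^2y$. Since $P_2=x^2\lambda^2y+y^2\lambda^2x-2\lambda^2x\,\lambda^2y$, we get
$$P_{2,2}(x+y)=P_{2,2}(x)+P_{2,2}(y)+P_2(x,y)+\lambda^2x\,\lambda^2y+xy\,\lambda^2x+xy\,\lambda^2y .$$
Subtracting,
$$D_{2,2}(x+y)=D_{2,2}(x)+D_{2,2}(y)+D_2(x,y).\tag{9}$$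
As $D_2(x,y)\neq0$ in $A_{\mathbb Q}$, some $z\in\{x,y,x+y\}$ has $D_{2,2}(z)\ne0$ in $A_{\mathbb Q}$. Fix such a $z$.

**Step 3: the axioms for $\lambda^n(\lambda^mz)$, $n,m\ge2$.** We add $a$ points to $z$ and follow the top power of $a$. Put $\Lambda^{(m)}_t(u)=\sum_nP_{n,m}(\lambda^\bullet u)t^n$ for $m\ge1$, $\Lambda^{(0)}_t=1+t$, and $\theta^{(m)}_t(u)=\lambda_t(\lambda^mu)/\Lambda^{(m)}_t(u)$. Then $\theta^{(0)}=1$ because $\lambda_t(1)=1+t$, and $\theta^{(1)}=1$ because $P_{n,1}=e_n$. Since $P_{1,m}=e_m$, $\theta^{(m)}_t(u)=1+D_{2,m}(u)t^2+O(t^3)$.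

From $\lambda_t(z+a)=\lambda_t(z)(1+t)^a$ we have $\lambda^m(z+a)=\sum_{i=0}^m\binom ai\lambda^{m-i}z$. On the universal side, join $a$ variables equal to $1$ to an alphabet: an $m$-element subset that contains exactly $i$ of them can be completed in $\binom ai$ ways from a subset of size $m-i$ of the old alphabet. Therefore
$$\Lambda^{(m)}_t(z+a)=\prod_{i=0}^m\Lambda^{(m-i)}_t(z)^{\binom ai},\qquad\theta^{(m)}_t(z+a)=\prod_{i=0}^{m-2}\theta^{(m-i)}_t(z)^{\binom ai},\tag{10}$$
where the factors with $i=m-1$ and $i=m$ drop out of the second product.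

Now read off degrees in $a$, recalling that $\binom ai$ has degree $i$. Write $P_{N,m}(z+a)$ for the coefficient of $t^N$ in the first product of (10). If the $i$-th factor supplies $t^{k_i}$, its coefficient has degree at most $ik_i$ in $a$. With $\sum k_i=N$ the total is at most $mN$, and $a^{mN}$ arises only from $k_m=N$, that is, from $(1+t)^{\binom am}$. So $P_{N,m}(z+a)$ has degree $\le mN$ and its coefficient at $a^{mN}$ is $\frac1{(m!)^NN!}$.

In the second product each $\theta$ lies in $1+t^2A[[t]]$. If the $i$-th factor supplies $t^{j_i}$, its coefficient has degree at most $i\lfloor j_i/2\rfloor\le(m-2)\lfloor j_i/2\rfloor$. So the coefficient of $t^j$ has degree $\le(m-2)\lfloor j/2\rfloor$. For $j=2$ it is $\sum_{i=0}^{m-2}\binom aiD_{2,m-i}(z)$, whose coefficient at $a^{m-2}$ is $D_{2,2}(z)/(m-2)!$.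

Finally, $\lambda_t(\lambda^m(z+a))=\theta^{(m)}_t(z+a)\Lambda^{(m)}_t(z+a)$ gives
$$D_{n,m}(z+a)=\sum_{j=2}^n[t^j]\theta^{(m)}_t(z+a)\cdot P_{n-j,m}(z+a).$$
Put $d=m(n-2)+(m-2)$. The term $j=2$ has degree $\le d$. For $j\ge3$ the $j$-th term has degree at most $m(n-j)+(m-2)\lfloor j/2\rfloor$, and
$$d-m(n-j)-(m-2)\lfloor j/2\rfloor=m(j-2)-(m-2)\big(\lfloor j/2\rfloor-1\big)\ge2(j-2)>0,$$
because $\lfloor j/2\rfloor-1\le j-2$. So the coefficient of $a^d$ in $D_{n,m}(z+a)$ is
$$\frac{D_{2,2}(z)}{(m!)^{n-2}\,(n-2)!\,(m-2)!}\ne0\quad\text{in }A_{\mathbb Q},$$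
and $D_{n,m}(z+a)\ne0$ for some integer $a\ge0$.

**Step 4: the rings without stacks.** This step transfers the failures to $K_0(\mathrm{Var}_{\mathbf k})$ and $K_0(\mathrm{Var}_{\mathbf k})[\mathbb L^{-1}]$. All elements used, namely $x+a$, $y+b$ and $z+a$, come from $K_0(\mathrm{Var}_{\mathbf k})$, and
$$K_0(\mathrm{Var}_{\mathbf k})\to K_0(\mathrm{Var}_{\mathbf k})[\mathbb L^{-1}]\to\mathrm{Mot}(\mathbf k)$$
are homomorphisms of pre-$\lambda$-rings. An element $D_n$ or $D_{n,m}$ with nonzero image in $\mathrm{Mot}(\mathbf k)$ is nonzero in the first two rings as well. So the same axioms fail there. $\blacksquare$
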